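
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{A weak $L^1$-estimate under weak differential subordination in UMD spaces}


\begin{abstract}
Let $X$ be a UMD Banach space, let $M$ be an $X$-valued martingale closed by $M_\infty\in L^1(\Omega;X)$, and let $\widetilde M$ be a local martingale that is weakly differentially subordinated to $M$. We prove that $\lambda\,\mathbb P(\sup_t\|\widetilde M_t\|>\lambda)\le 5D_X\,\mathbb E\|M_\infty\|$ for all $\lambda>0$, where the constant $D_X$ depends only on $X$ and is given explicitly in terms of constants in known estimates. The estimate characterizes the UMD property, even when it is required only for sign transforms of Paley--Walsh martingales. The proof stops the martingale when it first exceeds a level, removes the jump made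 at that time, and compensates the removed jump. For quasi-left continuous martingales this preserves weak differential subordination. For martingales with accessible jumps it need not, and an inequality on randomized martingale differences takes its place.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $X$ be a real Banach space. (Complex scalars are discussed in Remark~\ref{rem:complex}.) All filtered probability spaces $(\Omega,\mathcal F,(\mathcal F_t)_{t\ge0},\mathbb P)$ satisfy the usual conditions, and local martingales are c\`adl\`ag. For an $X$-valued process $N$ write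
\[
N^*_t=\sup_{0\le s\le t}\|N_s\|,\qquad N^*_\infty=\sup_{s\ge0}\|N_s\| ,
\]
and let $[m]$ denote the quadratic variation of a real local martingale $m$.

Let $M$ and $\widetilde M$ be $X$-valued local martingales on the same filtered probability space. We say that $\widetilde M$ is \emph{weakly differentially subordinated} to $M$, and write $\widetilde M\ll M$, if for each $x^*\in X^*$ and all $t\ge s\ge0$, almost surely,
\begin{equation}\label{eq:wds}
|\langle\widetilde M_0,x^*\rangle|\le|\langle M_0,x^*\rangle|,\qquad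
[\langle\widetilde M,x^*\rangle]_t-[\langle\widetilde M,x^*\rangle]_s\le[\langle M,x^*\rangle]_t-[\langle M,x^*\rangle]_s .
\end{equation}
So in every direction $x^*$ and on every time interval $\widetilde M$ moves no more than $M$, path by path, movement being measured by the quadratic variation. The basic example is in discrete time. If $f_n=\sum_{k\le n}d_k$ is a martingale and $\varepsilon_k\in\{-1,1\}$ are fixed signs, then $g_n=\sum_{k\le n}\varepsilon_kd_k$ is weakly differentially subordinated to $f$, since $\langle\varepsilon_kd_k,x^*\rangle^2=\langle d_k,x^*\rangle^2$. More generally, for the spaces $X$ considered below, Lemma~\ref{lem:jumps} shows that in discrete time \eqref{eq:wds} means that the difference sequences satisfy $\widetilde d_k=a_kd_k$ with scalars $|a_k|\le1$. These scalars may depend on the $k$-th step itself; they need not be known at time $k-1$. This freedom is what makes weak differential subordination more general than martingale transforms, and it is the source of the difficulty below.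

Sign transforms lead to the class of spaces in which one can hope for estimates. The space $X$ is a \emph{UMD space} if for some (equivalently, all) $p\in(1,\infty)$ there is a constant $\beta$ such that
\[
\mathbb E\Bigl\|\sum_{n=1}^N\varepsilon_nd_n\Bigr\|^p\le\beta^p\,\mathbb E\Bigl\|\sum_{n=1}^Nd_n\Bigr\|^p
\]
for every $X$-valued $L^p$-martingale difference sequence $(d_n)_{n\ge1}$, all signs $\varepsilon_n\in\{-1,1\}$ and all $N\ge1$. The least such $\beta$ is denoted by $\beta_{p,X}$; if $X\ne0$ then $\beta_{p,X}\ge1$. In a UMD space, $L^p$-estimates hold not only for sign transforms but under weak differential subordination (fact (a) below), for $1<p<\infty$.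

At the endpoint $p=1$ such an estimate fails already for $X=\mathbb R$ and sign transforms. On $[0,1)$ with Lebesgue measure let $f_n=2^n\mathbf 1_{[0,2^{-n})}$ and $g_n=f_0+\sum_{k=1}^n(-1)^k(f_k-f_{k-1})$. Then $\mathbb E|f_N|=1$, while on $[2^{-n},2^{-n+1})$, $1\le n\le N$,
\[
g_N=1+\sum_{k=1}^{n-1}(-1)^k2^{k-1}-(-1)^n2^{n-1}=\tfrac23+\tfrac43(-2)^{n-1},
\]
so that $|g_N|\ge\frac23\,2^{n-1}$ there and $\mathbb E|g_N|\ge\sum_{n\le N}2^{-n}\cdot\frac23\,2^{n-1}=N/3$. What one may hope for is an estimate of weak type: is it true that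
\begin{equation}\label{eq:question}
\lambda\,\mathbb P\bigl(\widetilde M^*_\infty>\lambda\bigr)\le W\,\mathbb E\|M_\infty\|,\qquad\lambda>0,
\end{equation}
with a constant $W$ depending only on $X$, for every filtered probability space, every martingale $M_t=\mathbb E(M_\infty|\mathcal F_t)$ with $M_\infty\in L^1(\Omega;X)$, and every local martingale $\widetilde M\ll M$? This question is posed in \cite{Y}. We answer it in the affirmative for every UMD space.

\subsection{Results}

Throughout we use two known facts about a UMD space $X$.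

\begin{enumerate}
\item[(a)] Let $p\in(1,\infty)$ and let $M,\widetilde M$ be $X$-valued $L^p$-bounded martingales with terminal values $M_\infty,\widetilde M_\infty$ and $\widetilde M\ll M$. Then $(\mathbb E\|\widetilde M_\infty\|^p)^{1/p}\le c_{p,X}(\mathbb E\|M_\infty\|^p)^{1/p}$ with $c_{p,X}=\beta_{p,X}^2(\beta_{p,X}+1)$.
\item[(b)] Every $X$-valued local martingale $M$ has a \emph{canonical decomposition} $M=M^c+M^q+M^a$ into local martingales. Here $M^c$ is continuous with $M^c_0=M_0$; $M^q$ is purely discontinuous and quasi-left continuous with $M^q_0=0$; $M^a$ is purely discontinuous with accessible jumps and $M^a_0=0$. Moreover, there is a constant $C_X\ge0$ depending only on $X$ such that for every filtered probability space, every $X$-valued martingale $M$, all $t\ge0$, $\lambda>0$ and $i\in\{c,q,a\}$,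
\begin{equation}\label{eq:b}
\lambda\,\mathbb P\bigl((M^i)^*_t>\lambda\bigr)\le C_X\,\mathbb E\|M_t\| .
\end{equation}
\end{enumerate}

The terms in (b) have their standard meaning. An $X$-valued local martingale $M$ is \emph{purely discontinuous} if $\langle M,x^*\rangle$ is purely discontinuous for every $x^*\in X^*$. It is \emph{quasi-left continuous} if $\Delta M_T=0$ a.s.\ on $\{T<\infty\}$ for every predictable time $T$, and it has \emph{accessible jumps} if the same holds for every totally inaccessible $T$.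

\begin{theorem}\label{thm:A}
Let $X\ne0$ be a UMD space, and put $C=C_X$, $c=c_{2,X}$, $\beta=\beta_{2,X}$. Let $M_\infty\in L^1(\Omega;X)$, $M_t=\mathbb E(M_\infty|\mathcal F_t)$, $K=\mathbb E\|M_\infty\|$, and let $\widetilde M\ll M$ be a local martingale with canonical decomposition $\widetilde M=\widetilde M^c+\widetilde M^q+\widetilde M^a$. Then for all $\lambda>0$
\begin{align}
\lambda\,\mathbb P\bigl((\widetilde M^c)^*_\infty>\lambda\bigr)&\le(1+8c^2)\,C\,K,\label{eq:Ac}\\
\lambda\,\mathbb P\bigl((\widetilde M^q)^*_\infty>2\lambda\bigr)&\le\bigl[3+2C+8c^2(3C+2)\bigr]K,\label{eq:Aq}\\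
\lambda\,\mathbb P\bigl((\widetilde M^a)^*_\infty>2\lambda\bigr)&\le\bigl[3+2C+\beta^4(3+\beta)^2(12C+16)\bigr]K.\label{eq:Aa}
\end{align}
Consequently $\lambda\,\mathbb P(\widetilde M^*_\infty>5\lambda)\le D_XK$ with
\[
D_X=6+5C+16c^2(2C+1)+\beta^4(3+\beta)^2(12C+16),
\]
and hence $\lambda\,\mathbb P(\widetilde M^*_\infty>\lambda)\le5D_X\,\mathbb E\|M_\infty\|$ for all $\lambda>0$.
\end{theorem}

The UMD hypothesis cannot be weakened. A \emph{finite Paley--Walsh martingale} is a martingale $f_n=\sum_{k\le n}d_k$, $0\le n\le N$, with $f_0=0$ and $d_k=r_kv_k(r_1,\dots,r_{k-1})$, where $r_1,\dots,r_N$ are independent Rademacher variables (uniform on $\{-1,1\}$) and $v_k:\{-1,1\}^{k-1}\to X$.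

\begin{theorem}\label{thm:B}
For a Banach space $X\ne0$ the following are equivalent.
\begin{enumerate}
\item[(i)] $X$ is a UMD space.
\item[(ii)] There is a constant $W$ such that \eqref{eq:question} holds for all filtered probability spaces and all $M,\widetilde M$ as described there.
\item[(iii)] There is a constant $W$ such that $\lambda\,\mathbb P(\max_{n\le N}\|g_n\|>\lambda)\le W\,\mathbb E\|f_N\|$, $\lambda>0$, for all finite Paley--Walsh martingales $f$ and all $g_n=\sum_{k\le n}\varepsilon_kd_k$ with $\varepsilon_k\in\{-1,1\}$.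
\end{enumerate}
If \textup{(iii)} holds with the constant $W$, then $\beta_{2,X}\le363\,W$.
\end{theorem}

\begin{corollary}\label{cor:ext}
Let $X\ne0$ be UMD, let $\widetilde M\ll M$ be $X$-valued local martingales, and let $\lambda>0$.
\begin{enumerate}
\item[(1)] If $M$ is a martingale, not necessarily closed, then $\lambda\,\mathbb P(\widetilde M^*_\infty>\lambda)\le5D_X\sup_t\mathbb E\|M_t\|$.
\item[(2)] If $M$ is a local martingale and $\tau_n\uparrow\infty$ are stopping times such that each $M^{\tau_n}$ is a closed martingale, with terminal value denoted $M_{\tau_n}$, then $\lambda\,\mathbb P(\widetilde M^*_\infty>\lambda)\le5D_X\liminf_n\mathbb E\|M_{\tau_n}\|$.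
\item[(3)] If $M$ is a martingale closed by $M_\infty$ and $0<p<1$, then $\mathbb E(\widetilde M^*_\infty)^p\le\frac{(5D_X)^p}{1-p}(\mathbb E\|M_\infty\|)^p$.
\end{enumerate}
\end{corollary}

\subsection{The idea}\label{sec:idea}

To deduce a weak $L^1$-estimate from an $L^2$-estimate, one stops $M$ when its norm exceeds $\lambda$. Just before the stopping time $\tau$ the process is bounded by $\lambda$, but the jump $\xi=\Delta M_\tau$ is only integrable, so one removes it. What remains is bounded, but in general no longer a martingale. One restores the martingale property by adding the compensator $A$ of the removed process $\xi\mathbf 1_{\{\tau\le t\}}$. The result is a martingale $N$ with $\mathbb E\|N_\infty\|^2\lesssim\lambda\,\mathbb E\|M_\infty\|$, once the growth of $A$ is stopped as well.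

The same surgery, with the \emph{same} $\tau$, turns $\widetilde M$ into a local martingale $\widetilde N$. It remains to bound $\widetilde N$ in $L^2$ by $N$, and the question is whether $\widetilde N\ll N$. On $[0,\tau)$ the jumps of $\widetilde N$ and $N$ are those of $\widetilde M$ and $M$, plus the jumps of the compensators $\widetilde A$ and $A$. For purely discontinuous $M,\widetilde M$ with continuous compensators $A,\widetilde A$ this gives $\widetilde N\ll N$, and (a) applies. If the compensators jump, then $\widetilde N\ll N$ can fail, even for real martingales with a single step (Example~\ref{ex:fail}). This is why we use the canonical decomposition: compensators of quasi-left continuous jumps are continuous, whereas accessible jumps, which occur at predictable times, give compensators that jump. For the accessible part we replace (a) by an inequality for martingale differences (Lemma~\ref{lem:key}). It compares $\widetilde N$ with $N$ at the price of the total variation of $A$, and this variation is under control.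

Section~\ref{sec:prelim} collects the stochastic calculus. Section~\ref{sec:key} proves the inequality, and Section~\ref{sec:model} carries out the argument in discrete time, where only accessible jumps occur and no stochastic calculus is needed. Section~\ref{sec:proof} proves Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B} and Corollary~\ref{cor:ext}.

\section{Preliminaries}\label{sec:prelim}

\subsection{Facts from stochastic calculus}

UMD spaces are reflexive and hence have the Radon--Nikod\'ym property (RNP). In particular $L^2$-bounded $X$-valued martingales converge and are closed by their limit. Put $\mathcal F_\infty=\bigvee_t\mathcal F_t$; for a stopping time $T$ we take $\mathcal F_T\subset\mathcal F_\infty$. Equalities of processes are meant up to indistinguishability, and $\Delta N_0=0$ for every process $N$. Intervals such as $[0,T)$ or $[T,\infty)=\{(\omega,t):T(\omega)\le t<\infty\}$, when their indicators are used as processes, are stochastic intervals, and $[T]=\{(\omega,t):T(\omega)=t<\infty\}$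 is the graph of $T$. A predictable time is a stopping time $T$ for which $[T,\infty)$ is a predictable set, and $\mathcal F_{T-}$ is generated by $\mathcal F_0$ and the sets $F\cap\{s<T\}$, $F\in\mathcal F_s$, $s\ge0$. We abbreviate ``purely discontinuous'' to p.d. The following facts are standard; see \cite[Ch.~I]{JS}.

\begin{enumerate}
\item[(F1)] For a real local martingale $m$ with continuous martingale part $m^c$, $[m]_t=[m^c]_t+\sum_{s\le t}|\Delta m_s|^2$, up to the convention at time $0$. If $m$ is p.d.\ with $m_0=0$, then $[m]_t=\sum_{s\le t}|\Delta m_s|^2$. Local martingales of locally finite variation null at $0$ are p.d.; so are stopped p.d.\ local martingales and sums of p.d.\ local martingales. If $m$ is an $L^2$-bounded martingale with $m_0=0$, then $\mathbb E m_\infty^2=\mathbb E[m]_\infty$.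

\item[(F2)] The jump times of finitely many c\`adl\`ag adapted processes are simultaneously exhausted by countably many predictable times $T_k>0$ and totally inaccessible times $S_k$, all with pairwise disjoint graphs. The jumps of a predictable c\`adl\`ag process are exhausted by predictable times.

\item[(F3)] Let $T>0$ be predictable and let $N$ be a martingale closed by an $\mathcal F_\infty$-measurable $N_\infty\in L^1(\Omega;X)$. Then $\mathbb E(N_\infty|\mathcal F_{T-})=N_{T-}$, with $N_{\infty-}=N_\infty$ (for vector-valued $N$, apply functionals). Since $\mathbb E(N_\infty|\mathcal F_T)=N_T$, it follows that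
\[
\Delta N_T\mathbf 1_{\{T<\infty\}}=\mathbb E(N_\infty|\mathcal F_T)-\mathbb E(N_\infty|\mathcal F_{T-}),\qquad \mathbb E(\Delta N_T\mathbf 1_{\{T<\infty\}}|\mathcal F_{T-})=0 .
\]
Conversely, if $h\in L^1(\Omega;X)$ is $\mathcal F_T$-measurable and $\mathbb E(h\mathbf 1_{\{T<\infty\}}|\mathcal F_{T-})=0$, then $t\mapsto h\mathbf 1_{\{T\le t\}}$ is a martingale, because $F\cap\{s<T\le t\}\in\mathcal F_{T-}$ for $F\in\mathcal F_s$, $s<t$.

\item[(F4)] Let $S,T$ be stopping times. If $F\in\mathcal F_S$, then $F\cap\{S<T\}=\bigcup_{r\in\mathbb Q_+}(F\cap\{S\le r\})\cap\{r<T\}$ belongs to $\mathcal F_{T-}$; in particular $\{S<T\}\in\mathcal F_{T-}$. If $F\in\mathcal F_\infty$, then $F\cap\{T=\infty\}\in\mathcal F_{T-}$: for $F\in\mathcal F_s$ this set equals $\bigcap_{n\ge s}(F\cap\{n<T\})$ (integers $n$), and the sets $F$ with the asserted property form a $\sigma$-algebra. Consequently,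
\begin{equation}\label{eq:chain}
S\le T\ \text{ and }\ S<T\text{ on }\{S<\infty\}\quad\Longrightarrow\quad\mathcal F_S\subset\mathcal F_{T-},
\end{equation}
since $F=(F\cap\{S<T\})\cup(F\cap\{S=\infty\}\cap\{T=\infty\})$ for $F\in\mathcal F_S$. If $H$ is a predictable process, then $H_T\mathbf 1_{\{T<\infty\}}$ is $\mathcal F_{T-}$-measurable. If $T$ is predictable and $Y$ is $\mathcal F_{T-}$-measurable, then $Y\mathbf 1_{[T,\infty)}$ is a predictable process: for $Y=\mathbf 1_F$ it is $\mathbf 1_{[T_F,\infty)}$, where $T_F=T$ on $F$ and $T_F=\infty$ off $F$ is a predictable time, and the general case follows by approximation.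

\item[(F5)] If a predictable set contains the graph of its debut, the debut is a predictable time. A predictable time $\sigma>0$ is announced by \emph{finite} stopping times $\sigma_n\uparrow\sigma$ with $\sigma_n<\sigma$ a.s.\ (replace $\sigma_n$ by $\sigma_n\wedge n$ if necessary).

\item[(F6)] An increasing adapted c\`adl\`ag process $V$ with $V_0=0$ and $\mathbb EV_\infty<\infty$ has a compensator: an increasing predictable c\`adl\`ag process $\Lambda$ with $\Lambda_0=0$ such that $V-\Lambda$ is a martingale. One has $\mathbb E\int H\,dV=\mathbb E\int H\,d\Lambda$ for predictable $H\ge0$. So $V-\Lambda$ is closed by $V_\infty-\Lambda_\infty\in L^1$, and by (F3) and (F4), $\Delta\Lambda_T=\mathbb E(\Delta V_T\mathbf 1_{\{T<\infty\}}|\mathcal F_{T-})$ a.s.\ on $\{T<\infty\}$ for predictable $T>0$.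
\end{enumerate}

We also use the following bounds for a random variable $Y\ge0$ and $\lambda>0$:
\begin{equation}\label{eq:trunc}
\begin{aligned}
&\text{if } s\,\mathbb P(Y>s)\le L \text{ for all } s>0,\text{ then } \mathbb E(Y\wedge\lambda)^2=\int_0^\lambda2s\,\mathbb P(Y>s)\,ds\le2L\lambda;\\
&\text{if } \mathbb EY\le L,\text{ then } \mathbb E(Y\wedge\lambda)^2\le\lambda L.
\end{aligned}
\end{equation}

\subsection{Weak differential subordination and jumps}

\begin{lemma}\label{lem:jumps}
Let $X$ be UMD and let $\widetilde M\ll M$ be $X$-valued local martingales.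
\begin{enumerate}
\item[(1)] Almost surely, $\|\widetilde M_0\|\le\|M_0\|$ and for every $t>0$ there is $a_t\in[-1,1]$ with $\Delta\widetilde M_t=a_t\Delta M_t$.
\item[(2)] $\widetilde M^c\ll M^c$.
\item[(3)] There are predictable times $T_k>0$ with disjoint graphs such that, with $\mathcal A=\bigcup_k[T_k]$ the union of these graphs,
\[
\Delta M^a=\Delta M\,\mathbf 1_{\mathcal A},\quad\Delta M^q=\Delta M\,\mathbf 1_{\mathcal A^\complement},\quad\Delta\widetilde M^a=\Delta\widetilde M\,\mathbf 1_{\mathcal A},\quad\Delta\widetilde M^q=\Delta\widetilde M\,\mathbf 1_{\mathcal A^\complement}.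
\]
In particular, almost surely, $\Delta\widetilde M^i_t=a_t\Delta M^i_t$ for $i\in\{q,a\}$ and all $t>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By right-continuity, $M$ and $\widetilde M$ almost surely take values in a separable closed subspace $X_0$ of $X$. It is reflexive, so $X_0^*$ is separable, and there is a countable $D\subset X^*$ whose restrictions to $X_0$ are dense in $X_0^*$. Outside a null set the inequalities \eqref{eq:wds} hold for all $x^*\in D$ and all $s\le t$: first for rational $s,t$, then by right-continuity. Since $\Delta[m]_t=|\Delta m_t|^2$, we get $|\langle\Delta\widetilde M_t,x^*\rangle|\le|\langle\Delta M_t,x^*\rangle|$ for all $t>0$ and $x^*\in D$, hence for all $x^*\in X^*$ by density. Likewise $|\langle\widetilde M_0,x^*\rangle|\le|\langle M_0,x^*\rangle|$ for all $x^*$, and so $\|\widetilde M_0\|\le\|M_0\|$. Put $v=\Delta M_t$ and $\tilde v=\Delta\widetilde M_t$. Every functional that annihilates $v$ annihilates $\tilde v$, so $\tilde v=av$ for a scalar $a$ (take $a=0$ if $v=0$). If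 $v\ne0$, testing with $x^*$ such that $\langle v,x^*\rangle\ne0$ gives $|a|\le1$.

(2) The continuous martingale part of $\langle M,x^*\rangle$ is $\langle M^c,x^*\rangle-\langle M_0,x^*\rangle$. By (F1), $d[\langle M^c,x^*\rangle]$ is the atomless part of the measure $d[\langle M,x^*\rangle]$ on $(0,\infty)$, and the same holds for $\widetilde M$. An inequality between two such measures passes to their atomless parts: evaluate it off the countable set of atoms of the larger one. At time $0$ use $M^c_0=M_0$ and $\widetilde M^c_0=\widetilde M_0$.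

(3) Take $T_k,S_k$ as in (F2), exhausting the jumps of $M,M^q,M^a,\widetilde M,\widetilde M^q,\widetilde M^a$ simultaneously. At $T_k$ we have $\Delta M^q=0$, so $\Delta M=\Delta M^a$. At $S_k$ we have $\Delta M^a=0$, so $\Delta M=\Delta M^q$. The same holds for $\widetilde M$.
\end{proof}

The measurability of $a_t$ in $\omega$ is neither claimed nor needed. Two consequences of (3) matter later: the jumps of $M^i$ and $\widetilde M^i$ inherit the domination, and $\Delta M^i_t$ is always either $\Delta M_t$ or zero.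

\begin{lemma}\label{lem:L2}
Let $X$ be UMD, $N$ an $L^2$-bounded $X$-valued martingale and $\widetilde N\ll N$ a local martingale. Then $\mathbb E(\widetilde N^*_\infty)^2\le4c^2\,\mathbb E\|N_\infty\|^2$, where $c=c_{2,X}$.
\end{lemma}

\begin{proof}
Let $\rho_n=\inf\{t:\|\widetilde N_t\|>n\}$; then $\rho_n\uparrow\infty$. By Lemma~\ref{lem:jumps}(1), $\sup_t\|\widetilde N_{t\wedge\rho_n}\|\le n+\|N_0\|+2N^*_\infty\in L^2$. So $\widetilde N^{\rho_n}$ is an $L^2$-bounded martingale, and $\widetilde N^{\rho_n}\ll N^{\rho_n}$. By (a), its terminal value satisfies $\mathbb E\|\widetilde N_{\rho_n}\|^2\le c^2\,\mathbb E\|N_{\rho_n}\|^2\le c^2\,\mathbb E\|N_\infty\|^2$. Doob's inequality gives $\mathbb E(\widetilde N^*_{\rho_n})^2\le4c^2\,\mathbb E\|N_\infty\|^2$; let $n\to\infty$.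
\end{proof}

\section{Domination before centering}\label{sec:key}

The compensated martingales of Section~\ref{sec:idea} will, at predictable times, have differences of the form
\[
z_j-\mathbb E_j^-z_j\quad\text{(for }N\text{)},\qquad y_j-\mathbb E_j^-y_j\quad\text{(for }\widetilde N\text{)},\qquad y_j=a_jz_j,\ |a_j|\le1,
\]
where $\mathbb E_j^-$ is the conditional expectation just before the $j$-th jump. The domination holds \emph{before} centering, and centering may destroy it: if $z=x\ne0$ is deterministic and $y=rx$ with a Rademacher variable $r$, then $z-\mathbb Ez=0$ while $y-\mathbb Ey=rx$. So an $L^2$-estimate must contain an additional term. The next lemma shows that the total size $\sum_j\|\mathbb E_j^-z_j\|$ of the centering terms suffices. The method is to pass to random signs, to remove the centering of $y_j$ by a martingale form of Bourgain's Stein inequality, to replace $y_j$ by $z_j$ by the contraction principle for each fixed $\omega$, and finally to center $z_j$ again. Since the contraction principle is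 applied pointwise, no measurability of $a_j$ is required.

\begin{lemma}\label{lem:key}
Let $X\ne0$ be UMD, $\beta=\beta_{2,X}$, let $\mathcal G_1^-\subset\mathcal G_1\subset\mathcal G_2^-\subset\cdots\subset\mathcal G_m^-\subset\mathcal G_m$ be $\sigma$-algebras and $\mathbb E_j^-=\mathbb E(\cdot|\mathcal G_j^-)$. Let $y_j,z_j\in L^2(\Omega;X)$ be $\mathcal G_j$-measurable and such that for a.e.\ $\omega$ and all $j$ there is $a_j(\omega)\in[-1,1]$ with $y_j(\omega)=a_j(\omega)z_j(\omega)$. Suppose that $\zeta\in L^2(\Omega;X)$, $\mathbb E\zeta=0$, satisfies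
\[
z_j-\mathbb E_j^-z_j=\mathbb E(\zeta|\mathcal G_j)-\mathbb E(\zeta|\mathcal G_j^-),\qquad 1\le j\le m.
\]
Then, with $B=\frac12\beta(3+\beta)$,
\[
\Bigl\|\sum_j(y_j-\mathbb E_j^-y_j)\Bigr\|_{L^2(X)}\le B\Bigl(\beta\|\zeta\|_{L^2(X)}+\Bigl\|\sum_j\|\mathbb E_j^-z_j\|\Bigr\|_{L^2}\Bigr).
\]
\end{lemma}

\begin{proof}
We first note two bounds for the transform of a martingale difference sequence by fixed coefficients. If the coefficients lie in $\{-1,0,1\}$, the transform is the average of two $\pm1$-transforms, so its $L^2$-norm is at most $\beta$ times that of the original sum. If they lie in $\{0,1\}$, it is the average of the identity and a $\pm1$-transform, and the constant is $\frac{1+\beta}2$.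

Let $r_1,\dots,r_m$ be independent Rademacher variables on another probability space $\Omega_r$. All norms without index are in $L^2(\Omega\times\Omega_r;X)$. Put $u_j=y_j-\mathbb E_j^-y_j$.

\emph{Step 1: random signs.} Since $\mathbb E_j^-u_j=0$ and $\mathcal G_{j-1}\subset\mathcal G_j^-$, $(u_j)$ is a martingale difference sequence for $(\mathcal G_j)$. The UMD inequality, applied to $(\varepsilon_ju_j)$, gives $\|\sum_ju_j\|\le\beta\|\sum_j\varepsilon_ju_j\|$ for all signs. Averaging the squares over the signs,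
\[
\Bigl\|\sum_ju_j\Bigr\|\le\beta\Bigl\|\sum_jr_ju_j\Bigr\|.
\]

\emph{Step 2: removing the centering of $y_j$.} Put $F=\sum_jr_jy_j$ and
\[
\mathcal H_k'=\mathcal G_k^-\otimes\sigma(r_1,\dots,r_{k-1})\ \subset\ \mathcal H_k=\mathcal G_k^-\otimes\sigma(r_1,\dots,r_k)\ \subset\ \mathcal H_{k+1}'.
\]
Then $\mathbb E(F|\mathcal H_k)=\sum_{j\le k}r_j\mathbb E_k^-y_j$ and $\mathbb E(F|\mathcal H_k')=\sum_{j<k}r_j\mathbb E_k^-y_j$, because each of the remaining $r_j$ is centered and independent of $\mathcal G_m$ and the $r_i$ that generate the conditioning $\sigma$-algebra, taken jointly. Hence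
\[
r_k\mathbb E_k^-y_k=\mathbb E(F|\mathcal H_k)-\mathbb E(F|\mathcal H_k').
\]
So $\sum_kr_k\mathbb E_k^-y_k$ is a $\{0,1\}$-transform of the martingale generated by $F$ along $\mathcal H_1'\subset\mathcal H_1\subset\mathcal H_2'\subset\cdots\subset\mathcal H_m$, which starts at $0$ and whose last term $\mathbb E(F|\mathcal H_m)$ has norm at most $\|F\|$. Therefore $\|\sum_kr_k\mathbb E_k^-y_k\|\le\frac{1+\beta}2\|\sum_kr_ky_k\|$. With Step 1 and the triangle inequality,
\[
\Bigl\|\sum_ju_j\Bigr\|\le\beta\Bigl(1+\frac{1+\beta}2\Bigr)\Bigl\|\sum_jr_jy_j\Bigr\|=B\Bigl\|\sum_jr_jy_j\Bigr\|.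
\]

\emph{Step 3: contraction.} Fix $\omega$ and let $\mathbb E_r$ be the expectation on $\Omega_r$. The function $(a_1,\dots,a_m)\mapsto\mathbb E_r\|\sum_jr_ja_jz_j(\omega)\|^2$ is convex on $[-1,1]^m$, so it is maximal at a vertex, and at each vertex it equals $\mathbb E_r\|\sum_jr_jz_j(\omega)\|^2$. Integrating over $\omega$, $\|\sum_jr_jy_j\|\le\|\sum_jr_jz_j\|$.

\emph{Step 4: centering $z_j$.} By the triangle inequality
\[
\Bigl\|\sum_jr_jz_j\Bigr\|\le\Bigl\|\sum_jr_j(z_j-\mathbb E_j^-z_j)\Bigr\|+\Bigl\|\sum_j\|\mathbb E_j^-z_j\|\Bigr\|_{L^2}.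
\]
For each choice of signs, the first sum on the right is a $\{-1,0,1\}$-transform of the martingale generated by $\zeta$ along $\mathcal G_1^-\subset\mathcal G_1\subset\cdots\subset\mathcal G_m$, and $\mathbb E\zeta=0$. So its norm is at most $\beta\|\zeta\|_{L^2(X)}$.
\end{proof}

\section{The model case: discrete time}\label{sec:model}

We now carry out the idea of Section~\ref{sec:idea} in discrete time, where all jumps are accessible. Let $(\mathcal F_n)_{n=0}^N$ be a filtration, $\mathbb E_{k-1}=\mathbb E(\cdot|\mathcal F_{k-1})$, and let $f_n=\sum_{k\le n}d_k$ and $g_n=\sum_{k\le n}\tilde d_k$, $0\le n\le N$, be $X$-valued $L^1$-martingales with $f_0=g_0=0$ and $\tilde d_k=a_kd_k$ pointwise, $|a_k|\le1$. Write $f^*=\max_n\|f_n\|$, $g^*=\max_n\|g_n\|$, and $\inf\emptyset=\infty$.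

\begin{proposition}\label{prop:model}
If $X\ne0$ is UMD and $\beta=\beta_{2,X}$, then $\lambda\,\mathbb P(g^*>2\lambda)\le\bigl(3+18\beta^4(3+\beta)^2\bigr)\mathbb E\|f_N\|$ for all $\lambda>0$.
\end{proposition}

\begin{proof}
Let $K=\mathbb E\|f_N\|$.

\emph{Cutting.} Let $\tau=\inf\{n:\|f_n\|>\lambda\}\ge1$. By Doob's inequality $\lambda\,\mathbb P(\tau<\infty)\le K$. Since $\|f_{\tau-1}\|\le\lambda$,
\[
\kappa:=\mathbb E\|d_\tau\|\mathbf 1_{\{\tau<\infty\}}\le\lambda\,\mathbb P(\tau<\infty)+\mathbb E\|f_\tau\|\mathbf 1_{\{\tau<\infty\}}\le2K .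
\]

\emph{Compensating.} Put
\[
w_k=\mathbb E_{k-1}(d_k\mathbf 1_{\{\tau=k\}}),\quad\tilde w_k=\mathbb E_{k-1}(\tilde d_k\mathbf 1_{\{\tau=k\}}),\quad\ell_k=\mathbb E_{k-1}(\|d_k\|\mathbf 1_{\{\tau=k\}}),\quad\Lambda_n=\sum_{k\le n}\ell_k .
\]
Then $\|w_k\|,\|\tilde w_k\|\le\ell_k$ and $\mathbb E\Lambda_N=\kappa$. As $\{k\le\tau\}\in\mathcal F_{k-1}$, we have $\mathbb E_{k-1}(d_k\mathbf 1_{\{k\le\tau\}})=0$, that is, $\mathbb E_{k-1}(d_k\mathbf 1_{\{k<\tau\}})=-w_k$; likewise $\mathbb E_{k-1}(\tilde d_k\mathbf 1_{\{k<\tau\}})=-\tilde w_k$. So removing the jump at $\tau$ and compensating gives the martingale differences $d_k\mathbf 1_{\{k<\tau\}}+w_k$ and $\tilde d_k\mathbf 1_{\{k<\tau\}}+\tilde w_k$.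

\emph{Stopping the compensator.} Let $\sigma=\inf\{0\le n<N:\Lambda_{n+1}>\lambda\}$. Then $\{k\le\sigma\}=\{\Lambda_k\le\lambda\}\in\mathcal F_{k-1}$ for $1\le k\le N$, and $\mathbb P(\sigma<\infty)=\mathbb P(\Lambda_N>\lambda)\le\kappa/\lambda$. Put
\[
z_k=d_k\mathbf 1_{\{k<\tau,\,k\le\sigma\}},\qquad y_k=\tilde d_k\mathbf 1_{\{k<\tau,\,k\le\sigma\}}.
\]
These are bounded by $2\lambda$, $y_k=a_kz_k$, $\mathbb E_{k-1}z_k=-w_k\mathbf 1_{\{k\le\sigma\}}$ and $\mathbb E_{k-1}y_k=-\tilde w_k\mathbf 1_{\{k\le\sigma\}}$. Let $\zeta=\sum_k(z_k-\mathbb E_{k-1}z_k)$. Since $\sum_kz_k=f_{(\tau-1)\wedge\sigma\wedge N}$,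
\[
\|\zeta\|\le(f^*\wedge\lambda)+(\Lambda_N\wedge\lambda),\qquad\sum_k\|\mathbb E_{k-1}z_k\|\le\Lambda_N\wedge\lambda .
\]
By \eqref{eq:trunc} and Doob's weak type inequality for $f^*$, $\|\zeta\|_{L^2(X)}\le\sqrt{2K\lambda}+\sqrt{\kappa\lambda}$ and $\|\Lambda_N\wedge\lambda\|_{L^2}\le\sqrt{\kappa\lambda}$.

\emph{Conclusion.} Lemma~\ref{lem:key} with $\mathcal G_k^-=\mathcal F_{k-1}$, $\mathcal G_k=\mathcal F_k$ gives
\[
\Bigl\|\sum_{k\le N}(y_k-\mathbb E_{k-1}y_k)\Bigr\|_{L^2(X)}\le B\bigl(\beta(\sqrt{2K\lambda}+\sqrt{\kappa\lambda})+\sqrt{\kappa\lambda}\bigr)\le3\beta B\sqrt{2K\lambda}.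
\]
By Doob, the maximal function $h^*$ of the martingale $h_n=\sum_{k\le n}(y_k-\mathbb E_{k-1}y_k)$ satisfies $\mathbb E(h^*)^2\le72\beta^2B^2K\lambda=18\beta^4(3+\beta)^2K\lambda$. On $\{\tau=\sigma=\infty\}$ we have $g_n=h_n-\sum_{k\le n}\tilde w_k$, and the last sum has norm at most $\Lambda_N\le\lambda$. Hence
\[
\lambda\,\mathbb P(g^*>2\lambda)\le\lambda\,\mathbb P(\tau<\infty)+\lambda\,\mathbb P(\sigma<\infty)+\lambda\,\mathbb P(h^*>\lambda)\le K+\kappa+18\beta^4(3+\beta)^2K,
\]
and $\kappa\le2K$.
\end{proof}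

If the $a_k$ are $\mathcal F_{k-1}$-measurable, for instance signs, then $\tilde w_k=a_kw_k$ and the domination survives compensation. In general it does not:

\begin{example}\label{ex:fail}
Let $X=\mathbb R$, $N=1$, $\lambda=1$, and let $\mathcal F_0$ be trivial. Let $d_1=3$ with probability $\frac14$ and $d_1=-1$ with probability $\frac34$. Let $\tilde d_1=0$ on $\{d_1=3\}$, and $\tilde d_1=\pm1$ with conditional probability $\frac12$ each on $\{d_1=-1\}$. Then $|\tilde d_1|\le|d_1|$, $\tau=1$ exactly on $\{d_1=3\}$, $w_1=\frac34$ and $\tilde w_1=0$. On $\{d_1=-1\}$ the compensated differences are $-1+\frac34=-\frac14$ and $\pm1$. So the second martingale is not weakly differentially subordinated to the first.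
\end{example}

\section{Proof of Theorem \ref{thm:A}}\label{sec:proof}

\subsection{Set-up}

Replacing $M_\infty$ by $\mathbb E(M_\infty|\mathcal F_\infty)$ does not increase $\mathbb E\|M_\infty\|$ and does not change $M$, so we may assume that $M_\infty$ is $\mathcal F_\infty$-measurable. Fix $\lambda>0$. By Doob's inequality and by \eqref{eq:b} with $t\to\infty$,
\begin{equation}\label{eq:weak}
s\,\mathbb P(M^*_\infty>s)\le K,\qquad s\,\mathbb P((M^i)^*_\infty>s)\le CK,\qquad s>0,\ i\in\{c,q,a\}.
\end{equation}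
For $i\in\{q,a\}$ we cut $M^i$ and $\widetilde M^i$ at
\[
\tau=\tau^i=\inf\{t\ge0:\|M_t\|>\lambda\ \text{or}\ \|M^i_t\|>\lambda\}
\]
and put
\begin{gather*}
\xi=\Delta M^i_\tau\mathbf 1_{\{0<\tau<\infty\}},\qquad\tilde\xi=\Delta\widetilde M^i_\tau\mathbf 1_{\{0<\tau<\infty\}},\\
J_t=\xi\mathbf 1_{\{\tau\le t\}},\qquad\widetilde J_t=\tilde\xi\mathbf 1_{\{\tau\le t\}},\qquad V_t=\|\xi\|\mathbf 1_{\{\tau\le t\}} .
\end{gather*}
The last three processes are adapted and null at $0$. Both conditions in $\tau$ are used. The second makes $M^i$ bounded by $\lambda$ before $\tau$ (if $\tau>0$). The first controls the removed jump: (b) gives no $L^1$-bound for $M^i$, but by Lemma~\ref{lem:jumps}(3) its jumps are jumps of $M$ or zero. In detail, Lemma~\ref{lem:jumps} gives $\|\tilde\xi\|\le\|\xi\|\le\|\Delta M_\tau\|\mathbf 1_{\{0<\tau<\infty\}}$. By \eqref{eq:weak},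
\begin{equation}\label{eq:tau}
\lambda\,\mathbb P(\tau<\infty)\le(1+C)K .
\end{equation}
Since $\|M_{\tau-}\|\le\lambda$ on $\{0<\tau<\infty\}$, and $M_\tau=\mathbb E(M_\infty|\mathcal F_\tau)$ on $\{\tau<\infty\}$,
\begin{equation}\label{eq:kappa}
\kappa:=\mathbb E\|\xi\|\le\lambda\,\mathbb P(\tau<\infty)+\mathbb E\|M_\tau\|\mathbf 1_{\{\tau<\infty\}}\le(2+C)K.
\end{equation}

\subsection{The continuous part}

No jump has to be removed here. Let
\[
\tau=\inf\{t:\|M^c_t\|>\lambda\},\qquad N=\mathbf 1_{\{\|M_0\|\le\lambda\}}(M^c)^\tau,\qquad\widetilde N=\mathbf 1_{\{\|M_0\|\le\lambda\}}(\widetilde M^c)^\tau .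
\]
By continuity $\|N_t\|\le(M^c)^*_\infty\wedge\lambda$. So $N$ is a bounded martingale, and by \eqref{eq:trunc} and \eqref{eq:weak}, $\mathbb E\|N_\infty\|^2\le2CK\lambda$. By Lemma~\ref{lem:jumps}(2), $\widetilde N\ll N$, and Lemma~\ref{lem:L2} gives $\mathbb E(\widetilde N^*_\infty)^2\le8c^2CK\lambda$. On $\{\tau=\infty\}$ we have $\|M_0\|=\|M^c_0\|\le\lambda$, hence $\widetilde N=\widetilde M^c$. Therefore
\[
\lambda\,\mathbb P((\widetilde M^c)^*_\infty>\lambda)\le\lambda\,\mathbb P(\tau<\infty)+8c^2CK\le(1+8c^2)CK,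
\]
which is \eqref{eq:Ac}.

\subsection{The quasi-left continuous part}

Now $i=q$ in the set-up. We construct compensators of $J,\widetilde J$ that are continuous. Then weak differential subordination survives, and Lemma~\ref{lem:L2} applies.

\emph{Compensators.} Let $\Lambda$ be the compensator of $V$; then $\mathbb E\Lambda_\infty=\kappa$. For predictable $T>0$ we have $\Delta V_T=\|\Delta M^q_T\|\mathbf 1_{\{\tau=T\}}=0$ a.s.\ on $\{T<\infty\}$, since $M^q$ is quasi-left continuous. By (F6), $\Delta\Lambda_T=0$ a.s.\ on $\{T<\infty\}$. As the jumps of $\Lambda$ are exhausted by predictable times (F2), $\Lambda$ is continuous.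

On the predictable $\sigma$-algebra of $\Omega\times(0,\infty)$ put
\[
\mu(B)=\mathbb E[\xi\,\mathbf 1_B(\cdot,\tau)],\qquad\tilde\mu(B)=\mathbb E[\tilde\xi\,\mathbf 1_B(\cdot,\tau)],
\]
where the integrands are understood to be $0$ unless $0<\tau<\infty$. These are countably additive by dominated convergence, and
\[
\|\mu(B)\|,\ \|\tilde\mu(B)\|\ \le\ \mathbb E\int\mathbf 1_B\,dV=\mathbb E\int\mathbf 1_B\,d\Lambda=:\nu(B),
\]
with a finite measure $\nu$. By the RNP there are strongly measurable predictable $\varphi,\tilde\varphi$ with $\mu=\varphi\,\nu$ and $\tilde\mu=\tilde\varphi\,\nu$. Their norms are at most $1$ $\nu$-almost everywhere, and everywhere after modification on a predictable $\nu$-null set. Put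
\[
A_t=\int_0^t\varphi\,d\Lambda,\qquad\widetilde A_t=\int_0^t\tilde\varphi\,d\Lambda,
\]
pathwise Bochner integrals, which exist since $\Lambda_\infty<\infty$ a.s. They are continuous, of finite variation, adapted (approximate $\varphi,\tilde\varphi$ by bounded simple predictable functions), and
\begin{equation}\label{eq:AL}
\|A_t\|,\ \|\widetilde A_t\|\le\Lambda_t .
\end{equation}
For $B=F\times(s,t]$ with $F\in\mathcal F_s$, the identity $\mu(B)=\int_B\varphi\,d\nu$ reads $\mathbb E[\mathbf 1_F(J_t-J_s)]=\mathbb E[\mathbf 1_F(A_t-A_s)]$. The same holds with tildes. So $J-A$ and $\widetilde J-\widetilde A$ are martingales of integrable variation.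

\emph{Subordination.} Put
\[
N=(M^q)^\tau-J+A,\qquad\widetilde N=(\widetilde M^q)^\tau-\widetilde J+\widetilde A .
\]
By (F1) these are p.d.\ local martingales null at $0$. Since $A,\widetilde A$ are continuous, their jumps are
\[
\Delta N=\Delta M^q\,\mathbf 1_{[0,\tau)},\qquad\Delta\widetilde N=\Delta\widetilde M^q\,\mathbf 1_{[0,\tau)} .
\]
By Lemma~\ref{lem:jumps}(3), $\Delta\widetilde N_t=a_t\Delta N_t$ with $|a_t|\le1$. The quadratic variations of $\langle N,x^*\rangle$ and $\langle\widetilde N,x^*\rangle$ are the sums of the squared jumps (F1). Hence $\widetilde N\ll N$.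

\emph{Estimate.} Let $\sigma=\inf\{t:\Lambda_t>\lambda\}$. Then $\lambda\,\mathbb P(\sigma<\infty)\le\kappa$, and $\Lambda_{t\wedge\sigma}\le\Lambda_\infty\wedge\lambda$ by continuity. Moreover $N_t=M^q_t+A_t$ for $t<\tau$, $N_t=M^q_{\tau-}+A_t$ for $t\ge\tau>0$, and $N=A$ if $\tau=0$. Hence
\[
\|N^\sigma_t\|\le\bigl((M^q)^*_\infty\wedge\lambda\bigr)+(\Lambda_\infty\wedge\lambda).
\]
So $N^\sigma$ is a bounded martingale, and by \eqref{eq:trunc} and \eqref{eq:weak}, $\mathbb E\|N^\sigma_\infty\|^2\le2(2CK\lambda+\kappa\lambda)$. As $\widetilde N^\sigma\ll N^\sigma$, Lemma~\ref{lem:L2} gives $\mathbb E((\widetilde N^\sigma)^*_\infty)^2\le4c^2(4CK+2\kappa)\lambda$. On $\{\tau=\sigma=\infty\}$ we have $\widetilde M^q=\widetilde N^\sigma-\widetilde A$ and $\|\widetilde A\|\le\Lambda_\infty\le\lambda$. Together with \eqref{eq:tau} and \eqref{eq:kappa},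
\[
\lambda\,\mathbb P((\widetilde M^q)^*_\infty>2\lambda)\le(1+C)K+\kappa+4c^2(4CK+2\kappa)\le\bigl[3+2C+8c^2(3C+2)\bigr]K,
\]
which is \eqref{eq:Aq}.

\subsection{The accessible part}

Now $i=a$. We follow Section~\ref{sec:model}. Compared with discrete time there are three new points: the predictable times $T_k$ of Lemma~\ref{lem:jumps}(3) are not ordered in time, there are infinitely many of them, and $\widetilde M^a$ is only a local martingale.

\emph{Compensators.} Let $d_k=\Delta M^a_{T_k}\mathbf 1_{\{T_k<\infty\}}$ and $\tilde d_k=\Delta\widetilde M^a_{T_k}\mathbf 1_{\{T_k<\infty\}}$. As the jumps of $M^a$ lie on the disjoint union $\bigcup_k[T_k]$,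
\[
J_t=\sum_kd_k\mathbf 1_{\{\tau=T_k\}}\mathbf 1_{\{T_k\le t\}},\qquad\sum_k\mathbb E\|d_k\|\mathbf 1_{\{\tau=T_k<\infty\}}=\kappa,
\]
and $\widetilde J$ has the corresponding representation. Put
\[
w_k=\mathbb E(d_k\mathbf 1_{\{\tau=T_k\}}|\mathcal F_{T_k-}),\quad\tilde w_k=\mathbb E(\tilde d_k\mathbf 1_{\{\tau=T_k\}}|\mathcal F_{T_k-}),\quad\ell_k=\mathbb E(\|d_k\|\mathbf 1_{\{\tau=T_k\}}|\mathcal F_{T_k-}),
\]
\[
A_t=\sum_kw_k\mathbf 1_{\{T_k\le t\}},\qquad\widetilde A_t=\sum_k\tilde w_k\mathbf 1_{\{T_k\le t\}},\qquad\Lambda_t=\sum_k\ell_k\mathbf 1_{\{T_k\le t\}} .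
\]
Since $\|\tilde d_k\|\le\|d_k\|$, we have $\|w_k\|,\|\tilde w_k\|\le\ell_k$, and $\mathbb E\sum_k\ell_k\le\kappa$. So almost surely the three series converge absolutely and uniformly in $t$. We redefine them as $0$ on the null set $\{\sum_k\ell_k=\infty\}\in\mathcal F_0$. By (F4) the three processes are predictable; they are c\`adl\`ag, null at $0$, of integrable variation, $\mathbb E\Lambda_\infty\le\kappa$, and the variations of $A,\widetilde A$ on $[0,t]$ are at most $\Lambda_t$. In particular \eqref{eq:AL} holds again. By (F3) each term $(d_k\mathbf 1_{\{\tau=T_k\}}-w_k)\mathbf 1_{\{T_k\le t\}}$ is a martingale, and the sum over $k$ converges absolutely in $L^1$. So $J-A$, and likewise $\widetilde J-\widetilde A$, is a martingale of integrable variation. Put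
\[
N=(M^a)^\tau-J+A,\qquad\widetilde N=(\widetilde M^a)^\tau-\widetilde J+\widetilde A .
\]
By (F1) these are p.d.\ local martingales null at $0$ with jumps only on $\bigcup_k[T_k]$, and
\begin{equation}\label{eq:jumpsN}
\Delta N=\Delta M^a\,\mathbf 1_{[0,\tau)}+\Delta A,\qquad\Delta\widetilde N=\Delta\widetilde M^a\,\mathbf 1_{[0,\tau)}+\Delta\widetilde A .
\end{equation}

\emph{Stopping.} Let $\sigma=\inf\{t:\Lambda_t\ge\lambda\}$. At time $\sigma$ the process $\Lambda$ may jump far beyond $\lambda$, so we have to stop strictly before $\sigma$, and this is possible because $\Lambda$ is predictable. Indeed, $\Lambda$ is increasing and right-continuous with $\Lambda_0=0$, so $\sigma>0$ and the predictable set $\{\Lambda\ge\lambda\}$ contains the graph of its debut $\sigma$. By (F5), $\sigma$ is predictable. Let $\sigma_n\uparrow\sigma$ be finite stopping times with $\sigma_n<\sigma$ a.s.; then $\Lambda_{\sigma_n}<\lambda$ a.s. To turn $\widetilde N$ into a true martingale, let further, for $l\ge1$,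
\[
\rho_{n,l}=\inf\{t:\|\widetilde N_{t\wedge\sigma_n}\|>l\},\qquad S=\sigma_n\wedge\rho_{n,l}.
\]
For $0<t<\tau$ we have $\|\Delta\widetilde M^a_t\|\le\|\Delta M^a_t\|\le2\lambda$, and on $[0,S]$ we have $\|\Delta\widetilde A\|\le\Delta\Lambda\le\lambda$. So $\|\widetilde N^S\|\le l+3\lambda$ by \eqref{eq:jumpsN}, and $\widetilde N^S$ is a bounded martingale. As in the quasi-left continuous case,
\[
\|N^S_t\|\le\bigl((M^a)^*_\infty\wedge\lambda\bigr)+\Lambda_S,\qquad\Lambda_S\le\Lambda_\infty\wedge\lambda .
\]
So $N^S$ is a bounded martingale with $N^S_0=0$, and by \eqref{eq:trunc} and \eqref{eq:weak},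
\begin{equation}\label{eq:NS}
\|N^S_\infty\|_{L^2(X)}\le\sqrt{2CK\lambda}+\sqrt{\kappa\lambda},\qquad\|\Lambda_S\|_{L^2}\le\sqrt{\kappa\lambda}.
\end{equation}

\emph{Finitely many jumps.} To apply Lemma~\ref{lem:key} we order finitely many of the $T_k$. Fix $m$ and let $R_1\le\dots\le R_m$ be the increasing rearrangement of $T_1,\dots,T_m$. The set
\[
[R_j,\infty)=\bigl\{(\omega,t):\#\{k\le m:T_k(\omega)\le t\}\ge j\bigr\}
\]
is a finite union of finite intersections of the predictable sets $[T_k,\infty)$, so each $R_j$ is predictable. Since the graphs of the $T_k$ are disjoint, $R_j<R_{j+1}$ on $\{R_j<\infty\}$. By \eqref{eq:chain}, the $\sigma$-algebras $\mathcal G_j^-=\mathcal F_{R_j-}$ and $\mathcal G_j=\mathcal F_{R_j}$ satisfy $\mathcal G_1^-\subset\mathcal G_1\subset\mathcal G_2^-\subset\cdots\subset\mathcal G_m$. Write $\mathbb E_j^-=\mathbb E(\cdot|\mathcal G_j^-)$ and put, with value $0$ where $R_j=\infty$,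
\[
z_j=\Delta M^a_{R_j}\mathbf 1_{\{R_j<\tau,\,R_j\le S\}},\qquad y_j=\Delta\widetilde M^a_{R_j}\mathbf 1_{\{R_j<\tau,\,R_j\le S\}} .
\]
These are $\mathcal G_j$-measurable, bounded by $2\lambda$, and $y_j=a_{R_j}z_j$ with $|a_{R_j}|\le1$. By \eqref{eq:jumpsN}, on $\{R_j<\infty\}$,
\[
\Delta N^S_{R_j}=z_j+\Delta A_{R_j}\mathbf 1_{\{R_j\le S\}},\qquad\Delta\widetilde N^S_{R_j}=y_j+\Delta\widetilde A_{R_j}\mathbf 1_{\{R_j\le S\}} .
\]
The last terms are bounded by $\lambda$. Set to $0$ on $\{R_j=\infty\}$, they are $\mathcal G_j^-$-measurable by (F4), because $\Delta A,\Delta\widetilde A$ are predictable and $\{R_j\le S\}$ is the complement of $\{S<R_j\}\in\mathcal F_{R_j-}$. As $N^S,\widetilde N^S$ are bounded martingales, (F3) gives $\mathbb E_j^-(\Delta N^S_{R_j}\mathbf 1_{\{R_j<\infty\}})=0=\mathbb E_j^-(\Delta\widetilde N^S_{R_j}\mathbf 1_{\{R_j<\infty\}})$. Therefore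
\[
\mathbb E_j^-z_j=-\Delta A_{R_j}\mathbf 1_{\{R_j\le S,\,R_j<\infty\}},\qquad\mathbb E_j^-y_j=-\Delta\widetilde A_{R_j}\mathbf 1_{\{R_j\le S,\,R_j<\infty\}},
\]
\[
\Delta N^S_{R_j}\mathbf 1_{\{R_j<\infty\}}=z_j-\mathbb E_j^-z_j,\qquad\Delta\widetilde N^S_{R_j}\mathbf 1_{\{R_j<\infty\}}=y_j-\mathbb E_j^-y_j .
\]
In particular $\sum_j\|\mathbb E_j^-z_j\|\le\Lambda_S$. Put $\zeta=N^S_\infty$. Then $\mathbb E\zeta=0$, and by (F3), $z_j-\mathbb E_j^-z_j=\mathbb E(\zeta|\mathcal G_j)-\mathbb E(\zeta|\mathcal G_j^-)$. Lemma~\ref{lem:key} and \eqref{eq:NS} now give, uniformly in $m$,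
\begin{equation}\label{eq:Q}
\Bigl\|\sum_{k\le m}\Delta\widetilde N^S_{T_k}\mathbf 1_{\{T_k<\infty\}}\Bigr\|_{L^2(X)}\le B\Bigl(\beta\bigl(\sqrt{2CK\lambda}+\sqrt{\kappa\lambda}\bigr)+\sqrt{\kappa\lambda}\Bigr)=:Q .
\end{equation}

\emph{Infinitely many jumps.} We show that, tested with any functional, the sums in \eqref{eq:Q} converge in $L^2$ to $\widetilde N^S_\infty$ as $m\to\infty$; this suffices to pass to the limit in the bound. Fix $x^*\in X^*$ and let $u=\langle\widetilde N^S,x^*\rangle$, a bounded p.d.\ martingale null at $0$ with jumps only on $\bigcup_k[T_k]$. By (F1), $\mathbb E\sum_k|\Delta u_{T_k}|^2\mathbf 1_{\{T_k<\infty\}}=\mathbb Eu_\infty^2<\infty$. By (F3), $u^m_t=\sum_{k\le m}\Delta u_{T_k}\mathbf 1_{\{T_k\le t\}}$ is a martingale; it is bounded, null at $0$ and of finite variation, hence p.d. So $u-u^m$ is a bounded p.d.\ martingale null at $0$, and by (F1)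
\[
\mathbb E|u_\infty-u^m_\infty|^2=\mathbb E\sum_{k>m}|\Delta u_{T_k}|^2\mathbf 1_{\{T_k<\infty\}}\to0\qquad(m\to\infty).
\]
Hence, for every simple function $g=\sum_i\mathbf 1_{F_i}x_i^*$ with $x_i^*\in X^*$,
\[
|\mathbb E\langle\widetilde N^S_\infty,g\rangle|=\lim_m\Bigl|\mathbb E\Bigl\langle\sum_{k\le m}\Delta\widetilde N^S_{T_k}\mathbf 1_{\{T_k<\infty\}},g\Bigr\rangle\Bigr|\le Q\,\|g\|_{L^2(X^*)} .
\]
Simple $X^*$-valued functions are norming for $L^2(\Omega;X)$: for a simple function $\sum_i\mathbf 1_{F_i}x_i$ with disjoint $F_i$ test with $\sum_i\mathbf 1_{F_i}\|x_i\|x_i^*$, where $\|x_i^*\|=1$ and $\langle x_i,x_i^*\rangle=\|x_i\|$, and then use density. So $\|\widetilde N^S_\infty\|_{L^2(X)}\le Q$, and by Doob $\mathbb E((\widetilde N^S)^*_\infty)^2\le4Q^2$. The bound does not depend on $l$ and $n$. For fixed $n$ we have $S=\sigma_n$ as soon as $l$ is large (depending on $\omega$), since $\sigma_n$ is finite and $\widetilde N$ is c\`adl\`ag. Letting $l\to\infty$ and then $n\to\infty$, monotone convergence gives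
\[
\mathbb E\sup_{t<\sigma}\|\widetilde N_t\|^2\le4Q^2 .
\]

\emph{Conclusion.} On $\{\tau=\sigma=\infty\}$ we have $\widetilde M^a=\widetilde N-\widetilde A$ and $\|\widetilde A\|\le\Lambda_\infty\le\lambda$. Moreover $\mathbb P(\sigma<\infty)\le\mathbb P(\Lambda_\infty\ge\lambda)\le\kappa/\lambda$. Since $\beta\ge1$, $2B=\beta(3+\beta)$ and $\kappa\le(2+C)K$,
\[
4Q^2\le4B^2\beta^2\bigl(\sqrt{2C}+2\sqrt{2+C}\bigr)^2K\lambda\le\beta^4(3+\beta)^2(12C+16)K\lambda,
\]
where $(u+v)^2\le2u^2+2v^2$ was used in the last step. Hence, by \eqref{eq:tau} and \eqref{eq:kappa},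
\[
\lambda\,\mathbb P((\widetilde M^a)^*_\infty>2\lambda)\le(1+C)K+\kappa+\frac{4Q^2}\lambda\le\bigl[3+2C+\beta^4(3+\beta)^2(12C+16)\bigr]K,
\]
which is \eqref{eq:Aa}.

\subsection{Conclusion}

If $\widetilde M^*_\infty>5\lambda$, then $(\widetilde M^c)^*_\infty>\lambda$ or $(\widetilde M^q)^*_\infty>2\lambda$ or $(\widetilde M^a)^*_\infty>2\lambda$. Adding \eqref{eq:Ac}, \eqref{eq:Aq} and \eqref{eq:Aa}, we obtain $\lambda\,\mathbb P(\widetilde M^*_\infty>5\lambda)\le D_XK$, since
\[
(1+8c^2)C+2(3+2C)+8c^2(3C+2)+\beta^4(3+\beta)^2(12C+16)=D_X .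
\]
Replacing $\lambda$ by $\lambda/5$ gives the last assertion of Theorem~\ref{thm:A}.\qed

\section{The UMD property is necessary; extensions}\label{sec:B}

\begin{proof}[Proof of Theorem \ref{thm:B}]
\emph{(i)$\Rightarrow$(ii)} is Theorem~\ref{thm:A}, with $W=5D_X$.

\emph{(ii)$\Rightarrow$(iii), with the same $W$.} Let $f,g$ be as in (iii) and $\mathcal G_n=\sigma(r_1,\dots,r_n)$. Put $\mathcal F_t=\mathcal G_{\lfloor t\rfloor\wedge N}$, completed; this filtration is right-continuous since it is constant on the intervals $[n,n+1)$. Put $M_t=f_{\lfloor t\rfloor\wedge N}$ and $\widetilde M_t=g_{\lfloor t\rfloor\wedge N}$. Then $M$ is closed by $f_N$, $M_0=\widetilde M_0=0$ and $[\langle\widetilde M,x^*\rangle]=[\langle M,x^*\rangle]$. So $\widetilde M\ll M$, and (ii) gives (iii).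

\emph{(iii)$\Rightarrow$(i).} Let $f$, $g$ be as in (iii) and $\mathcal G_n=\sigma(r_1,\dots,r_n)$. We derive an $L^2$-estimate by comparing the distribution functions of $g^*=\max_n\|g_n\|$ and $f^*=\max_n\|f_n\|$. What makes Paley--Walsh martingales convenient is that $\|d_{n+1}\|=\|v_{n+1}(r_1,\dots,r_n)\|$ is $\mathcal G_n$-measurable, so one can stop before a large step. Let $\lambda>0$, $0<\delta<\frac12$, $d_{N+1}=0$, and, with $n$ ranging over $0,\dots,N$,
\begin{gather*}
\mu=\inf\{n:\|g_n\|>\lambda\},\qquad\nu=\inf\{n:\|g_n\|>2\lambda\},\\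
\sigma=\inf\{n:\|f_n\|>\delta\lambda\ \text{or}\ \|d_{n+1}\|>2\delta\lambda\}.
\end{gather*}
These are stopping times, so $\{\mu<n\le\nu\wedge\sigma\}\in\mathcal G_{n-1}$, and $\mu\ge1$ because $g_0=0$. Hence
\[
h=\sum_n\mathbf 1_{\{\mu<n\le\nu\wedge\sigma\}}d_n,\qquad H=\sum_n\mathbf 1_{\{\mu<n\le\nu\wedge\sigma\}}\varepsilon_nd_n
\]
are the terminal values of a Paley--Walsh martingale and of its $\pm1$-transform.

\emph{Size of $h$.} For $1\le n\le\sigma$, $n\le N$, we have $\|f_n\|\le\|f_{n-1}\|+\|d_n\|\le3\delta\lambda$, and $\|f_\mu\|\le\delta\lambda$ on $\{\mu<\sigma\}\cap\{\mu<\infty\}$. As $h=f_{\nu\wedge\sigma\wedge N}-f_\mu$ if $\mu<\nu\wedge\sigma$, and $h=0$ otherwise, $\|h\|\le4\delta\lambda\mathbf 1_{\{\mu<\infty\}}$.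

\emph{Size of $H$.} On $\{g^*>2\lambda,\ f^*\le\delta\lambda\}$ all differences satisfy $\|d_n\|\le2\delta\lambda$, so $\sigma=\infty$; also $\nu<\infty$, and $\|g_\mu\|\le\|g_{\mu-1}\|+\|d_\mu\|\le\lambda+2\delta\lambda<2\lambda$. So $\mu<\nu$ and $\|H\|=\|g_\nu-g_\mu\|>(1-2\delta)\lambda$.

By (iii), applied to the martingales with terminal values $h$ and $H$ at the level $(1-2\delta)\lambda$,
\[
\mathbb P(g^*>2\lambda,\,f^*\le\delta\lambda)\le\frac{W\,\mathbb E\|h\|}{(1-2\delta)\lambda}\le\alpha\,\mathbb P(g^*>\lambda),\qquad\alpha=\frac{4W\delta}{1-2\delta}.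
\]
Applying (iii) to $f=g=r_1x$ with $x\ne0$ and letting $\lambda\uparrow\|x\|$ shows $W\ge1$. Take $\delta=\frac1{64W}$; then $1-2\delta\ge\frac12$ and $\alpha\le8W\delta=\frac18$. So
\[
\mathbb P(g^*>2\lambda)\le\tfrac18\,\mathbb P(g^*>\lambda)+\mathbb P(f^*>\delta\lambda),\qquad\lambda>0.
\]
Multiply by $2\lambda$ and integrate over $\lambda\in(0,\infty)$ to get
\[
\tfrac14\,\mathbb E(g^*)^2\le\tfrac18\,\mathbb E(g^*)^2+\delta^{-2}\,\mathbb E(f^*)^2 .
\]
All terms are finite, since $f$ and $g$ take finitely many values. With Doob's inequality, $\mathbb E\|g_N\|^2\le8\cdot64^2W^2\cdot4\,\mathbb E\|f_N\|^2$, that is,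
\[
\|g_N\|_{L^2(X)}\le64\sqrt{32}\,W\,\|f_N\|_{L^2(X)}\le363\,W\,\|f_N\|_{L^2(X)} .
\]

It remains to pass to general martingales. By a theorem of Maurey and Burkholder, see \cite[Section 4.2]{HNVW}, if for some $1<p<\infty$ and some $\gamma$ the inequality $\|\sum_{n\le N}\varepsilon_nd_n\|_{L^p(X)}\le\gamma\|\sum_{n\le N}d_n\|_{L^p(X)}$ holds for all finite Paley--Walsh martingale difference sequences and all signs, then it holds with the same $\gamma$ for all $X$-valued $L^p$-martingale difference sequences. (A first difference $d_1$ that is not centered is covered too: multiply all $d_n$ by one independent Rademacher variable, adjoined to the first $\sigma$-algebra; this changes no norm.) With $p=2$ and $\gamma=363\,W$ we conclude that $X$ is UMD and $\beta_{2,X}\le363\,W$.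
\end{proof}

\begin{proof}[Proof of Corollary \ref{cor:ext}]
(1) For fixed $t$, the processes stopped at $t$ satisfy $\widetilde M^t\ll M^t$, and $M^t$ is closed by $M_t$. So $\lambda\,\mathbb P(\widetilde M^*_t>\lambda)\le5D_X\,\mathbb E\|M_t\|$ by Theorem~\ref{thm:A}; let $t\to\infty$.

(2) Likewise $\widetilde M^{\tau_n}\ll M^{\tau_n}$ gives $\lambda\,\mathbb P(\widetilde M^*_{\tau_n}>\lambda)\le5D_X\,\mathbb E\|M_{\tau_n}\|$. As $\widetilde M^*_{\tau_n}\uparrow\widetilde M^*_\infty$, the events $\{\widetilde M^*_{\tau_n}>\lambda\}$ increase to $\{\widetilde M^*_\infty>\lambda\}$; take the lower limit.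

(3) Let $b=5D_X\,\mathbb E\|M_\infty\|$. If $b=0$, Theorem~\ref{thm:A} gives $\widetilde M=0$. Otherwise
\[
\mathbb E(\widetilde M^*_\infty)^p=\int_0^\infty ps^{p-1}\,\mathbb P(\widetilde M^*_\infty>s)\,ds\le\int_0^\infty ps^{p-1}\min(1,b/s)\,ds=b^p+\frac{p\,b^p}{1-p}=\frac{b^p}{1-p}. \qedhere
\]
\end{proof}

\begin{remark}[Complex scalars]\label{rem:complex}
Let $X$ be a complex space, put $[m]=[\mathrm{Re}\,m]+[\mathrm{Im}\,m]$, and let (a) and (b) be given in this setting. Then the proof of Theorem~\ref{thm:A} is unchanged except for one point: the $a_t$ of Lemma~\ref{lem:jumps} are complex with $|a_t|\le1$. So the contraction in Step 3 of Lemma~\ref{lem:key} costs a factor of at most $2$ (split the coefficients into real and imaginary parts). Thus $B$ is replaced by $2B$, and the last summand $\beta^4(3+\beta)^2(12C+16)$ in \eqref{eq:Aa} and in $D_X$ is multiplied by $4$.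
\end{remark}

\begin{thebibliography}{9}

\bibitem{HNVW}
Hyt\"onen, van Neerven, Veraar, Weis,
\emph{Analysis in Banach Spaces I}.

\bibitem{JS}
Jacod, Shiryaev,
\emph{Limit Theorems for Stochastic Processes}.

\bibitem{Y}
Ivan Yaroslavtsev,
\emph{On the martingale decompositions of Gundy, Meyer, and Yoeurp in infinite dimensions},
arXiv:1712.00401 (2017).

\end{thebibliography}

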